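
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Fano varieties whose $q$-ample cones are not finite unions of polyhedral cones}


\begin{abstract}
Totaro asked whether the $q$-ample cone of a Fano variety in characteristic zero is always the interior of a finite union of rational polyhedral convex cones. We show that it is not. A general divisor $X$ of multidegree $(1,1,1,1,1)$ in $(\mathbf P^1)^5$ is a smooth Fano fourfold, the blow-up of $(\mathbf P^1)^4$ along a K3 surface $S$. On classes pulled back from $(\mathbf P^1)^4$, the $2$-ample and $1$-ample cones of $X$ are governed by the pseudoeffective and nef cones of $S$, and these have irrational boundary rays. Taking products with copies of $\mathbf P^1$ we obtain, for all $n\ge 4$ and $1\le q\le n-2$, a smooth Fano $n$-fold whose $q$-ample cone is not the interior of a finite union of polyhedral cones, even if irrational generators are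 allowed.
\end{abstract}


\section{The question and the answer}

Let $k$ be a field of characteristic zero. A \emph{Fano variety} over $k$ is a normal projective variety $X$ over $k$ with Kawamata log terminal singularities such that $-K_X$ is $\mathbf Q$-Cartier and ample; for instance, any smooth projective variety with $-K_X$ ample. Put $n=\dim X$, and let $N^1(X)$ be the finite-dimensional real vector space of $\mathbf R$-divisors modulo numerical equivalence.

For an integer $q\ge 0$, a line bundle $L$ on $X$ is \emph{$q$-ample} if for every coherent sheaf $\mathcal F$ on $X$ there is an integer $m_0$ such that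
\[
H^i(X,\mathcal F\otimes L^{\otimes m})=0\qquad\text{for all } i>q \text{ and } m\ge m_0 .
\]
Thus $0$-ample means ample, each increase of $q$ tolerates cohomology in one more degree, and every line bundle is $n$-ample. It is known that $q$-ampleness of a line bundle depends only on its class in $N^1(X)$. A $\mathbf Q$-divisor is $q$-ample if some positive integer multiple of it is a $q$-ample line bundle. A class in $N^1(X)$ is \emph{$q$-ample} if it is the sum of the class of a $q$-ample $\mathbf Q$-divisor and an ample $\mathbf R$-divisor class. The $q$-ample classes form the \emph{$q$-ample cone}, which is known to be open. It need not be convex.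

\begin{example}\label{ex:product}
On $(\mathbf P^1)^r$ the line bundle $\mathcal O(a_1,\dots,a_r)$ is $q$-ample if and only if at most $q$ of the $a_i$ are $\le 0$. Indeed, every coherent sheaf has a resolution by sums of bundles $\mathcal O(-j,\dots,-j)$ with $j\ge1$, and by K\"unneth $\mathcal O(ma_1-j,\dots,ma_r-j)$ has, for $m\gg0$, no cohomology in degrees greater than the number of $a_i\le0$. For $j=2$ its cohomology in exactly that degree is nonzero for $m\gg0$. So, for $0\le q\le r$, the $q$-ample cone consists of the vectors with at least $r-q$ positive coordinates, which is the interior of the union of the rational polyhedral cones $\{a_i\ge 0 \text{ for } i\in I\}$ over all $I$ with $|I|=r-q$.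
\end{example}

In the two extreme cases every Fano variety behaves in the same way.
\begin{itemize}
\item For $q=0$ the $q$-ample cone is the ample cone, the interior of the nef cone, which is rational polyhedral by the Cone theorem.
\item For $q=n-1$ the $q$-ample cone is the complement of the negative of the closed effective cone, and for a Fano variety the closed effective cone is rational polyhedral by Birkar--Cascini--Hacon--McKernan. If its negative is $\{\mu_1\ge0,\dots,\mu_s\ge0\}$ with nonzero rational forms $\mu_i$, then, as this cone has nonempty interior, its complement is the interior of the union of the half-spaces $\{\mu_i\le0\}$.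
\end{itemize}
So finitely many rational linear inequalities decide $0$-ampleness and $(n-1)$-ampleness. Totaro \cite{Totaro} asked whether the same holds in between:

\medskip
\noindent\textbf{Question.} \emph{Let $X$ be a Fano variety over a field of characteristic zero, and let $q$ be a natural number. Is the $q$-ample cone in $N^1(X)$ the interior of a finite union of rational polyhedral convex cones?}
\medskip

The answer is no.

\begin{theorem}\label{thm:one}
Let $k$ be a field of characteristic zero and $Z=(\mathbf P^1)^4$. For general $F,G\in H^0(Z,\mathcal O(1,1,1,1))$ put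
\[
X=\{t_1F-t_0G=0\}\subset Z\times\mathbf P^1 .
\]
Then $X$ is a smooth Fano fourfold, and for $q=1$ and for $q=2$ its $q$-ample cone is not the interior of a finite union of rational polyhedral convex cones.
\end{theorem}

\begin{theorem}\label{thm:two}
Let $n\ge4$ and $1\le q\le n-2$. Over every field of characteristic zero there is a smooth Fano $n$-fold whose $q$-ample cone is not the interior of a finite union of polyhedral convex cones, even if irrational generators are allowed.
\end{theorem}

For $q\ge n$ every class is $q$-ample (subtract an ample class so that the difference is rational), so the answer is again yes. Together with the two known cases and Theorem~\ref{thm:two} this gives: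

\begin{corollary}
Let $n\ge1$, $n\ne3$. The Question has a positive answer for all $n$-dimensional Fano varieties if and only if $q=0$ or $q\ge n-1$.
\end{corollary}

Among all pairs $(n,q)$, only $(3,1)$ is not settled here.

\subsection*{The idea} The variety $X$ is the blow-up of $Z$ along the K3 surface $S=\{F=G=0\}$, with exceptional divisor $E=S\times\mathbf P^1$. Consider a class $p^*D$ pulled back under the projection $p:X\to Z$. On $Z$ the positivity of $D$ is read off from the signs of its four coordinates, as in Example~\ref{ex:product}. But $q$-ampleness on $X$ tests against twists by negative line bundles of $X$, and these are nontrivial along the fibers of $E\to S$. Each fiber $\mathbf P^1$ contributes one cohomological degree, and $S$ contributes the rest: $H^2$ on $S$, dual to $H^0$, produces $H^3$ on $X$, and $H^1$ on curves in $S$ produces $H^2$. In this way $2$-ampleness of $p^*D$ sees whether $-D|_S$ is pseudoeffective, and $1$-ampleness sees whether $D|_S$ is nef. Nothing forces the cones of a K3 surface to be rational polyhedral; ours has infinitely many automorphisms, and its cones are not.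

\subsection*{Conventions}
A polyhedral cone in a real vector space is one generated by finitely many vectors; equivalently, a finite intersection of closed half-spaces bounded by hyperplanes through the origin (the whole space is allowed). It is rational if the generators, equivalently the linear forms, can be chosen rational. We write line bundles additively. $\operatorname{Nef}$ is the cone of nef classes and $\operatorname{Psef}$ the closure of the cone of effective classes. A pseudoeffective class plus an ample class is big, and if a line bundle $B$ is big then $H^0(mB)\ne0$ for all $m\gg0$. On a surface, a nef class and a pseudoeffective class have nonnegative intersection. On $\mathbf P^1$, $\mathcal O(d)$ has only $H^0$ for $d\ge0$, no cohomology for $d=-1$, and only $H^1\neq 0$ for $d\le-2$.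

\section{The fourfold and its K3 surface}\label{sec:construction}

Let $V=H^0(Z,\mathcal O(1,1,1,1))$, a $16$-dimensional space, and for $F,G\in V$ let $S=\{F=G=0\}\subset Z$. For $i<j$ let $f_{ij}:S\to\mathbf P^1\times\mathbf P^1$ be the projection to the $i$-th and $j$-th factors.

\begin{lemma}\label{lem:general}
For $(F,G)$ in a nonempty Zariski open subset of $V^2$, $S$ is smooth of dimension $2$ and all $f_{ij}$ are finite. This open set has $k$-points.
\end{lemma}

\begin{proof}
The pairs for which $S$ is not smooth of dimension $2$ form a closed set, the image under a proper projection of the set of $(F,G,z)$ with $F(z)=G(z)=0$ and $dF,dG$ dependent at $z$; it is a proper subset by Bertini's theorem.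

Fix $i<j$ and work over the algebraic closure. For a point $P\in\mathbf P^1\times\mathbf P^1$, restriction to the fiber of $Z$ over $P$ is a surjection $V\to V_P\cong H^0(\mathbf P^1\times\mathbf P^1,\mathcal O(1,1))$, where $\dim V_P=4$. The fiber $f_{ij}^{-1}(P)=\{F_P=G_P=0\}$ is infinite if and only if $F_P$ and $G_P$ have a common factor of bidegree $(1,0)$, $(0,1)$ or $(1,1)$ (vanishing forms included). Pairs with a common factor of bidegree $(1,0)$ or $(0,1)$ form sets of dimension at most $2+2+2-1=5$: the factor, the two cofactors, minus one for scaling. Pairs $(\alpha T,\beta T)$ with $T$ of bidegree $(1,1)$ form a set of dimension at most $4+2-1=5$. So the bad pairs have codimension at least $3$ in the $8$-dimensional space $V_P^2$. As $P$ varies over a surface, the pairs $(F,G)$ that are bad for some $P$ form a set of dimension at most $32-3+2<32$. This set is closed, by upper semicontinuity of fiber dimension and properness. Outside it $f_{ij}$ is proper with finite fibers, hence finite.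

All these closed sets are defined over $k$, and a nonempty open subset of an affine space over the infinite field $k$ has $k$-points.
\end{proof}

From now on $(F,G)$ is such a pair over $k$.

\subsection*{The surface $S$}
Let $H_i$ be the class of $\mathcal O(1)$ from the $i$-th factor, $h=H_1+\dots+H_4$, and write $(d_1,\dots,d_4)$ for $\sum d_iH_i$. Since $K_Z=-2h$, adjunction gives $\omega_S\cong\mathcal O_S$. The Koszul complex $0\to\mathcal O(-2h)\to\mathcal O(-h)^2\to\mathcal O_Z\to\mathcal O_S\to0$, in which $\mathcal O(-h)$ has no cohomology and $\mathcal O(-2h)$ only one-dimensional $H^4$, gives $h^0(\mathcal O_S)=1$, $h^1(\mathcal O_S)=0$, $h^2(\mathcal O_S)=1$. So $S$ is a K3 surface; in particular it is integral and $\chi(\mathcal O_S)=2$. If a line bundle $B$ on $S$ is numerically trivial, then Riemann--Roch and Serre duality give $h^0(B)+h^0(-B)\ge2$, so $B$ or $-B$ is effective, and therefore $B$ is trivial. Thus numerically equivalent line bundles on $S$ are isomorphic. On $S$ we have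
\begin{equation}\label{eq:gram}
H_i^2=0,\qquad H_i\cdot H_j=\int_Z H_iH_jh^2=2\quad(i\ne j).
\end{equation}
The Gram matrix has eigenvalues $6,-2,-2,-2$, so $N^1(Z)\to N^1(S)$ is injective. We identify $N^1(Z)=\mathbf R^4$ with its image $W\subset N^1(S)$, on which the intersection form has signature $(1,3)$.

\subsection*{The fourfold $X$}
Let $p:X\to Z$ be the projection.

\emph{Smoothness.} Off $S$ the equation $t_1F=t_0G$ determines $[t_0:t_1]=[F:G]$, so $p$ is an isomorphism there. At a point over $S$ the derivative of the equation in the $Z$-directions is $t_1dF-t_0dG\ne0$, because $dF,dG$ are independent along $S$.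

\emph{Cohomology of pullbacks.} Push the sequence $0\to\mathcal O(-1,-1,-1,-1,-1)\to\mathcal O_{Z\times\mathbf P^1}\to\mathcal O_X\to0$ forward to $Z$. Since $\mathcal O_{\mathbf P^1}(-1)$ has no cohomology, $Rp_*\mathcal O_X=\mathcal O_Z$. Hence
\begin{equation}\label{eq:pullback}
H^i(X,p^*M)=H^i(Z,M)\qquad\text{for every line bundle $M$ on $Z$.}
\end{equation}
In particular $h^0(\mathcal O_X)=1$, so $X$ is connected, and being smooth it is integral. Hence $X$ is the closure of the graph of $[F:G]$ on $Z\setminus S$, that is, the blow-up of $Z$ along $S$.

\emph{Fano.} By adjunction $-K_X=A:=\mathcal O(1,1,1,1,1)|_X$, which is ample.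

\emph{The exceptional divisor.} On $X$ the expressions $F/t_0=G/t_1$ define a section of $\mathcal O(1,1,1,1,-1)|_X$. Where $t_0\ne0$ its zero scheme is given by $F$, and $G=(t_1/t_0)F$ is a multiple of $F$, so the ideal is $(F,G)$; similarly with the roles exchanged where $t_1\neq 0$. So the zero scheme is $E=p^{-1}(S)=S\times\mathbf P^1$, and
\begin{equation}\label{eq:E}
\mathcal O_X(E)=\mathcal O(1,1,1,1,-1)|_X,\qquad \mathcal O_E(E)=\mathcal O_S(h)\boxtimes\mathcal O(-1),\qquad A=2p^*h-E .
\end{equation}

\section{How the cohomology of $X$ sees $S$: a first computation}\label{sec:first}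

Let $D=(d_1,\dots,d_4)$ be integral with at least two positive entries. By Example~\ref{ex:product} it is $2$-ample on $Z$. To test $2$-ampleness of $p^*D$ on $X$ we twist $mp^*D$ by negative multiples of $A$. The first interesting twist is $-2A$. By \eqref{eq:E},
\[
mp^*D-2A=p^*M+2E,\qquad M=mD-4h .
\]
Add the two copies of $E$ one at a time. In general,
\begin{equation}\label{eq:steps}
0\to p^*M+(s-1)E\to p^*M+sE\to\mathcal O_S(M+sh)\boxtimes\mathcal O(-s)\to0,
\end{equation}
where the last term lives on $E=S\times\mathbf P^1$ and has cohomology
\begin{equation}\label{eq:kuenneth}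
H^i\big(E,\mathcal O_S(M+sh)\boxtimes\mathcal O(-s)\big)=H^{i-1}(S,M+sh)\otimes H^1(\mathbf P^1,\mathcal O(-s))\qquad(s\ge1).
\end{equation}
For $s=1$ this is zero, so $H^i(X,p^*M+E)=H^i(Z,M)$ by \eqref{eq:pullback}. If $m\ge4$, then $M$ has at least two degrees $\ge0$, so $H^3(Z,M)=H^4(Z,M)=0$. The step $s=2$ then gives
\begin{equation}\label{eq:H3}
H^3(X,mp^*D-2A)\cong H^2(S,mD-2h)\cong H^0(S,-mD+2h)^*\qquad(m\ge4),
\end{equation}
the last step being Serre duality with $\omega_S\cong\mathcal O_S$.

So, although $D$ is $2$-ample on $Z$, its pullback has a possible obstruction to $2$-ampleness: sections of $-mD+2h$ on $S$. For $D=(-1,-1,2,2)$ there are none for large $m$, because $-D\cdot h=-12<0$ on $S$. For $D=(-4,-4,1,1)$ there are some. The class $-D=4(H_1+H_2)-(H_3+H_4)$ has no sections on $Z$, but we will see in \eqref{eq:sigma} that on $S$ it is the pullback of $H_3+H_4$ by an automorphism, hence effective. Then $H^0(S,-mD+2h)\ne0$ for all $m\ge0$, and $p^*D$ is not $2$-ample. The transition between these two examples is at an irrational slope, as we show next.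

\section{An irrational slice of the cones of $S$}\label{sec:K3}

Given two coordinates $x_i,x_j$ of a point of $Z$, the forms $F,G$ become two forms of bidegree $(1,1)$ in the remaining coordinates, with two common zeros. Exchanging them is an automorphism of $S$. Precisely, $f_{ij}$ is finite of degree $H_i\cdot H_j=2$ from a normal surface to a normal surface, so it is the quotient by an involution $\sigma_{ij}$ of $S$, and $f_{ij}^*f_{ij*}D=D+\sigma_{ij}^*D$ for every divisor $D$. Clearly $\sigma_{ij}^*$ fixes $H_i$ and $H_j$. For $l\ne i,j$ the projection formula gives $f_{ij*}H_l\cdot\mathcal O(1,0)=H_l\cdot H_i=2$ and $f_{ij*}H_l\cdot\mathcal O(0,1)=H_l\cdot H_j=2$, so $f_{ij*}H_l\equiv\mathcal O(2,2)$. Thus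
\begin{equation}\label{eq:sigma}
\sigma_{ij}^*H_i=H_i,\qquad\sigma_{ij}^*H_j=H_j,\qquad\sigma_{ij}^*H_l=2H_i+2H_j-H_l\quad(l\ne i,j),
\end{equation}
and $\sigma_{ij}^*W=W$. Pullback by an automorphism preserves intersection numbers, $\operatorname{Nef}(S)$ and $\operatorname{Psef}(S)$.

Two involutions generate an infinite group, and a plane suffices to see it. Let
\[
u=H_1+H_2,\qquad v=H_3+H_4,\qquad U=\mathbf Ru+\mathbf Rv .
\]
By \eqref{eq:sigma}, $\sigma_{12}^*$ fixes $u$ and sends $v$ to $4u-v$, while $\sigma_{34}^*$ fixes $v$ and sends $u$ to $4v-u$. Alternating them, we find nef and effective classes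
\[
\sigma_{12}^*v=4u-v,\qquad \sigma_{12}^*\sigma_{34}^*u=15u-4v,\qquad \sigma_{12}^*\sigma_{34}^*\sigma_{12}^*v=56u-15v,
\]
and so on. Up to scale they are $u+yv$ with $y=-\tfrac14,-\tfrac4{15},-\tfrac{15}{56}$, which approach an irrational limit. Put
\[
g=\sigma_{12}^*\circ\sigma_{34}^*,\qquad g(xu+yv)=(15x+4y)u+(-4x-y)v .
\]
On $U$ it has determinant $1$, trace $14$, eigenvalues $\mu^{\pm1}$ with $\mu=7+4\sqrt3$, and eigenlines $y=(-2\pm\sqrt3)x$. Let
\[
c=2-\sqrt3,
\]
an irrational number in $(0,\tfrac12)$ with $1/c=2+\sqrt3$.

\begin{lemma}\label{lem:slice}
$\operatorname{Nef}(S)\cap U=\operatorname{Psef}(S)\cap U=\{xu+yv:\ y\ge-cx,\ x\ge-cy\}$.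
\end{lemma}

\begin{proof}
Each of the two sets is a closed convex cone in the plane $U$ and contains the ample class $h=u+v$ in its interior. Neither contains a line: if $D$ and $-D$ are pseudoeffective, then $D\cdot B=0$ for every ample $B$, so $D\equiv0$. So each is a sector with two linearly independent boundary rays. The map $g$, being pullback by an automorphism of $S$, permutes these rays, hence $g^2$ fixes each of them, and each lies on an eigenline of $g^2$. As $\mu^2\ne\mu^{-2}$, the eigenlines of $g^2$ are the two eigenlines of $g$, namely $y=-cx$ and $x=-cy$. Each carries one of the boundary rays, and the sector they cut out that contains $(1,1)$ is the one stated.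
\end{proof}

Consequently, for $-\tfrac12<y<0$:
\begin{equation}\label{eq:dichotomy}
\begin{aligned}
&\text{if } y>-c, \text{ then } u+yv \text{ is pseudoeffective and, for rational } y, \text{ ample;}\\
&\text{if } y<-c, \text{ then } u+yv \text{ is neither pseudoeffective nor nef.}
\end{aligned}
\end{equation}
For the ampleness, $u+yv$ is then interior to the sector, hence of the form $\delta h+(\text{nef})$ with $\delta>0$ rational.

\section{Pulled-back classes and the $q$-ample cone}\label{sec:criteria}

We now make the computation of Section~\ref{sec:first} into a criterion. To prove that a class is $q$-ample, all twists by $-jA$ must be treated. We also have to leave the subspace $p^*N^1(Z)$ slightly: to show that $p^*D$ is in the $q$-ample \emph{cone} we need a little room, and subtracting $\varepsilon A$ adds $\varepsilon E$. This is why the next lemma allows a multiple of $E$.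

\begin{lemma}\label{lem:vanishing}
Let $D=(d_1,\dots,d_4)$ and $e\ge0$ be integral and $L=p^*D+eE$. Assume one of the following:
\begin{itemize}
\item[(a)] $q=2$, at least two $d_i$ are positive, and $-D|_S$ is not pseudoeffective;
\item[(b)] $q=1$, at least three $d_i$ are positive, and $D|_S$ is ample.
\end{itemize}
Then for every $j\ge1$ we have $H^i(X,mL-jA)=0$ for all $i>q$ and all $m\gg0$.
\end{lemma}

\begin{proof}
By \eqref{eq:E}, $mL-jA=p^*M+rE$ with $M=mD-2jh$ and $r=me+j\ge1$. Applying \eqref{eq:steps} for $1\le s\le r$, together with \eqref{eq:kuenneth} and \eqref{eq:pullback}, we see that $H^i(X,mL-jA)=0$ provided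
\begin{equation}\label{eq:two}
H^i(Z,M)=0\qquad\text{and}\qquad H^{i-1}(S,M+sh)=0\ \text{ for all } s\ge1 .
\end{equation}
The point to watch is that the bound on $m$ must not depend on $s$, since the range of $s$ grows with $m$ if $e>0$.

(a) Let $i\ge3$. For $m\gg0$ at least two of the degrees $md_t-2j$ of $M$ are $\ge0$, so $H^i(Z,M)=0$ by K\"unneth. If $i\ge4$, the second group in \eqref{eq:two} vanishes because $\dim S=2$. If $i=3$, it is dual to
\[
H^0(S,-mD+2jh-sh)\subset H^0(S,-mD+2jh),
\]
where the inclusion is multiplication by a nonzero section of $sh$. Since $-D|_S$ lies outside the closed cone $\operatorname{Psef}(S)$, so does $-D+\frac{2j}mh$ for $m\gg0$, and the right-hand group vanishes.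

(b) Let $i\ge2$. For $m\gg0$ at least three degrees of $M$ are $\ge0$, so $H^i(Z,M)=0$. Also for $m\gg0$ the bundle $M|_S=(mD-2jh)|_S$ is ample, so $M+sh$ is ample for all $s\ge1$, and $H^{i-1}(S,M+sh)=0$ by Kodaira vanishing, as $K_S=0$.
\end{proof}

\begin{proposition}\label{prop:criterion}
Let $D=(d_1,\dots,d_4)\in N^1(Z)$ be rational.
\begin{itemize}
\item[(a)] If at least two $d_i$ are positive and $-D|_S$ is not pseudoeffective, then $p^*D$ is in the $2$-ample cone of $X$.
\item[(a$'$)] If $-D|_S$ is pseudoeffective, then $p^*D$ is not in the $2$-ample cone.
\item[(b)] If at least three $d_i$ are positive and $D|_S$ is ample, then $p^*D$ is in the $1$-ample cone of $X$.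
\item[(b$'$)] If $D\cdot C\le0$ for some integral curve $C\subset S$, then $p^*D$ is not in the $1$-ample cone.
\end{itemize}
\end{proposition}

\begin{proof}
(a), (b). Let $q=2$ in (a) and $q=1$ in (b). The hypotheses are open in $D$, so for small rational $\varepsilon>0$ they also hold for $D-2\varepsilon h$. Some positive integer multiple $L$ of
\[
p^*D-\varepsilon A=p^*(D-2\varepsilon h)+\varepsilon E
\]
is as in Lemma~\ref{lem:vanishing}. We claim that $L$ is $q$-ample; then $p^*D=(p^*D-\varepsilon A)+\varepsilon A$ is in the $q$-ample cone. Let $\mathcal F$ be a coherent sheaf. Since $A$ is ample, there is an exact sequence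
\[
0\to\mathcal K\to P_{3}\to\dots\to P_0\to\mathcal F\to0
\]
with each $P_s$ a direct sum of copies of one $\mathcal O(-j_sA)$, $j_s\ge1$. Tensoring with $\mathcal O(mL)$ and chasing through the short exact sequences, $H^i(X,\mathcal F\otimes\mathcal O(mL))$ vanishes if $H^{i+s}(X,P_s\otimes\mathcal O(mL))=0$ for $0\le s\le3$ and $H^{i+4}(X,\mathcal K\otimes\mathcal O(mL))=0$. For $i>q$ and $m\gg0$ the former hold by Lemma~\ref{lem:vanishing}, and the last group is zero because $i+4>\dim X$.

(a$'$), (b$'$). Suppose $p^*D$ is in the $q$-ample cone, with $q=2$ or $q=1$ respectively. Then there is a $q$-ample $\mathbf Q$-divisor $\Theta$ such that the class of $T:=p^*D-\Theta$ is ample; as $D$ is rational, $T$ is an ample $\mathbf Q$-divisor. Choose $N>0$ such that $ND$, $N\Theta$, $NT$ are integral and $N\Theta$ is a $q$-ample line bundle. Since $\operatorname{Pic}(S\times\mathbf P^1)=\operatorname{Pic}(S)\oplus\mathbf Z$, we can write $\mathcal O_E(NT)=\mathcal O_S(T_S)\boxtimes\mathcal O(\rho)$ with $T_S$ ample on $S$ and $\rho>0$. As $p^*D$ is trivial on the fibers of $E\to S$,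
\begin{equation}\label{eq:B}
\mathcal O_E(N\Theta)=\mathcal O_S(-B)\boxtimes\mathcal O(-\rho),\qquad B=-ND+T_S .
\end{equation}
So $\Theta$ is negative on these fibers, and this produces the extra degree.

In case (a$'$), $B$ is pseudoeffective plus ample, hence big. So for $m\gg0$
\[
H^3(E,mN\Theta)=H^2(S,-mB)\otimes H^1(\mathbf P^1,\mathcal O(-m\rho))\cong H^0(S,mB)^*\otimes H^1(\mathbf P^1,\mathcal O(-m\rho))\ne0,
\]
which contradicts $2$-ampleness of $N\Theta$ for the sheaf $\mathcal O_E$.

In case (b$'$), $\deg(-B|_C)=ND\cdot C-T_S\cdot C<0$, so by Riemann--Roch $\chi(C,-mB)\to-\infty$ and $H^1(C,-mB)\ne0$ for $m\gg0$. Hence for $m\gg0$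
\[
H^2(C\times\mathbf P^1,mN\Theta)= H^1(C,-mB)\otimes H^1(\mathbf P^1,\mathcal O(-m\rho))\ne0,
\]
which contradicts $1$-ampleness of $N\Theta$ for the sheaf $\mathcal O_{C\times\mathbf P^1}$.
\end{proof}

\begin{remark}
The sign conditions in Lemma~\ref{lem:vanishing} cannot be dropped. By the resolution argument above, the conclusion of the lemma for $L=p^*D$ implies that $p^*D$ is $q$-ample. For $D=(4,-1,-1,-1)$ we have $-D\cdot h=-6<0$, so $-D|_S$ is not pseudoeffective, but $H^3(X,mp^*D)=H^3(Z,mD)\ne0$ for $m\ge2$, and $p^*D$ is not $2$-ample. For $D=(5,5,-1,-1)=5u-v$ the class $D|_S$ is ample by \eqref{eq:dichotomy}, but $H^2(X,mp^*D)=H^2(Z,mD)\ne0$ for $m\ge2$, and $p^*D$ is not $1$-ample. To exploit Proposition~\ref{prop:criterion} we therefore need irrational boundary rays of the cones of $S$ that lie in the region of $\mathbf R^4$ with the right signs.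
\end{remark}

\section{Proof of Theorem \ref{thm:one}}\label{sec:proof1}

\begin{lemma}\label{lem:cells}
Let $R$ be a finite union of polyhedral cones in a finite-dimensional real vector space. There are finitely many linear forms $\lambda_1,\dots,\lambda_N$, rational if the cones are, such that whether $\xi$ lies in the interior of $R$ depends only on the sign vector $(\operatorname{sgn}\lambda_i(\xi))_i\in\{-,0,+\}^N$.
\end{lemma}

\begin{proof}
Let the $\lambda_i$ be the forms defining all the half-spaces whose intersections are the cones of $R$. Then membership in $R$ depends only on the sign vector. Call the nonempty sets of constant sign vector cells; there are finitely many. The closure of a cell is obtained by relaxing its strict inequalities, since the half-open segment from a point of the cell to a point of the relaxed set, the latter excluded, stays in the cell. So the closure of a cell is a union of cells. The complement of $R$ is a finite union of cells, hence so is its closure, and the interior of $R$ is the complement of that closure.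
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:one}]
Section~\ref{sec:construction} shows that $X$ is a smooth Fano fourfold. For $y\in(-\frac12,0)$ we define test classes $\xi(y)\in N^1(X)$.

\emph{Case $q=2$.} Let
\[
\xi(y)=-p^*(u+yv)=p^*(-1,-1,-y,-y) .
\]
Two entries are positive. By Proposition~\ref{prop:criterion}(a), (a$'$) and \eqref{eq:dichotomy}, for rational $y$ the class $\xi(y)$ is in the $2$-ample cone if and only if $y<-c$.

\emph{Case $q=1$.} The boundary class $u-cv=(1,1,-c,-c)$ has only two positive entries, while (b) needs three. The involution $\sigma_{13}$ repairs this: it preserves nefness and ampleness on $S$ but changes the signs of coordinates in $W$. By \eqref{eq:sigma}, $\sigma_{13}^*u=(3,-1,2,0)$ and $\sigma_{13}^*v=(2,0,3,-1)$, so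
\[
D_y:=\sigma_{13}^*(u+yv)=(3+2y,\,-1,\,2+3y,\,-y)
\]
has three positive entries for $-\frac12<y<0$. Let $\xi(y)=p^*D_y$. If $y>-c$ is rational, $D_y|_S$ is ample and $\xi(y)$ is in the $1$-ample cone by (b). If $y<-c$ is rational, $D_y|_S$ is not nef, so $D_y\cdot C<0$ for some integral curve $C\subset S$, and $\xi(y)$ is not in the $1$-ample cone by (b$'$).

\emph{Contradiction.} Suppose the $q$-ample cone is the interior of a finite union of rational polyhedral cones, and take rational forms $\lambda_i$ as in Lemma~\ref{lem:cells}. Then $\lambda_i(\xi(y))=\alpha_i+\beta_iy$ with $\alpha_i,\beta_i\in\mathbf Q$. Since $c$ is irrational, $\alpha_i+\beta_iy$ is either identically zero or nonzero at $y=-c$. So all the signs $\operatorname{sgn}\lambda_i(\xi(y))$ are constant for $y$ in a neighborhood of $-c$, and there either all $\xi(y)$ or none are in the $q$-ample cone. But for rational $y$ near $-c$, membership is different on the two sides of $-c$.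
\end{proof}

\section{Proof of Theorem \ref{thm:two}}\label{sec:proof2}

The plane $U$ is too small to rule out irrational polyhedral cones: every closed convex cone in a plane is polyhedral. We therefore use all of $W$, whose form of signature $(1,3)$ has a round cone $\{D^2\ge0,\ D\cdot h\ge0\}$. The boundaries of $\operatorname{Nef}(S)\cap W$ and $\operatorname{Psef}(S)\cap W$ touch this round cone along infinitely many rays. To reach all $n$ and $q$ we multiply $X$ by projective lines.

\subsection{Products with lines}
Let $n=4+a$ with $a\ge0$, and write $q=q_0+b$ with $q_0\in\{1,2\}$ and $0\le b\le a$; this covers exactly $1\le q\le n-2$. Let $\tilde X=X\times(\mathbf P^1)^a$. It is smooth, and $-K_{\tilde X}=A\boxtimes\mathcal O(2,\dots,2)$ is ample. A factor on which a class is positive leaves $q$-ampleness unchanged, and a factor on which it is trivial costs one degree, as follows.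

\begin{lemma}\label{lem:product}
Let $D\in N^1(Z)$ and $\nu>0$ be rational, and let
\[
\tilde L=p^*D\boxtimes\mathcal O(\underbrace{\nu,\dots,\nu}_{a-b},\underbrace{0,\dots,0}_{b}) .
\]
If $D$ satisfies the hypotheses of Proposition~\ref{prop:criterion}\textup{(a)} (for $q_0=2$) or \textup{(b)} (for $q_0=1$), then $\tilde L$ is in the $q$-ample cone of $\tilde X$. If $D$ satisfies the hypothesis of \textup{(a$'$)} (for $q_0=2$) or \textup{(b$'$)} (for $q_0=1$), then it is not.
\end{lemma}

\begin{proof}
Let $\tilde A=A\boxtimes\mathcal O(1,\dots,1)$, an ample line bundle. For the first statement, let $\varepsilon>0$ be rational and small. Some positive integer multiple of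
\[
\tilde L-\varepsilon\tilde A=\big(p^*(D-2\varepsilon h)+\varepsilon E\big)\boxtimes\mathcal O(\nu-\varepsilon,\dots,\nu-\varepsilon,-\varepsilon,\dots,-\varepsilon)
\]
has the form $L\boxtimes\mathcal O(e_1,\dots,e_{a-b},-e_1',\dots,-e_b')$ with $L$ as in Lemma~\ref{lem:vanishing} for $q_0$ and all $e_t,e_t'$ positive integers. Fix $j\ge1$. For $m\gg0$ we have $me_t-j\ge0$ and $-me_t'-j\le-2$, so by K\"unneth the first $a-b$ lines contribute only $H^0$ and the last $b$ only $H^1$. Hence the $i$-th cohomology of the $m$-th power twisted by $-j\tilde A$ is $H^{i-b}(X,mL-jA)$ tensored with a vector space, and it vanishes for $i-b>q_0$, that is, for $i>q$. The resolution argument in the proof of Proposition~\ref{prop:criterion}, with $\tilde A$ and $n$ in place of $A$ and $4$, shows that $\tilde L-\varepsilon\tilde A$ is $q$-ample. Adding $\varepsilon\tilde A$ gives the claim.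

For the second statement, suppose $\tilde L=\Theta+T$ with $\Theta$ a $q$-ample and $T$ an ample $\mathbf Q$-divisor, and choose $N$ as in the proof of Proposition~\ref{prop:criterion}. Restrict to $E\times\{pt\}\times(\mathbf P^1)^b$, where $pt$ is a $k$-point of the product of the first $a-b$ lines. There $NT$ is $\mathcal O_S(T_S)\boxtimes\mathcal O(\rho)\boxtimes\mathcal O(\rho_1,\dots,\rho_b)$ with $T_S$ ample and $\rho,\rho_t>0$. Therefore $N\Theta$ restricts to
\[
\mathcal O_S(-B)\boxtimes\mathcal O(-\rho)\boxtimes\mathcal O(-\rho_1,\dots,-\rho_b),\qquad B=-ND+T_S .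
\]
If $q_0=2$, then $B$ is big, so the $m$-th power has nonzero cohomology in degree $2+1+b=q+1$ for $m\gg0$. If $q_0=1$, restrict further to $C\times\mathbf P^1\times\{pt\}\times(\mathbf P^1)^b$, where $\deg(-B|_C)<0$. Then the $m$-th power has nonzero cohomology in degree $1+1+b=q+1$ for $m\gg0$. Either way $N\Theta$ is not $q$-ample, a contradiction.
\end{proof}

\subsection{The positive cone of $W$}
Let
\[
\mathcal Q=\{D\in W:\ D^2\ge0,\ D\cdot h\ge0\},\qquad \mathcal N=\operatorname{Nef}(S)\cap W,\qquad\mathcal P=\operatorname{Psef}(S)\cap W .
\]

\begin{lemma}\label{lem:positive}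
The following hold.
\begin{itemize}
\item[(i)] $\mathcal N\subset\mathcal Q\subset\mathcal P$.
\item[(ii)] Nonzero $w,w'\in\mathcal Q$ satisfy $w\cdot w'\ge0$, with equality only if $w^2=w'^2=0$ and $w,w'$ are proportional.
\item[(iii)] A nonzero $w\in\mathcal Q$ with $w^2=0$ spans an extremal ray of $\mathcal Q$.
\item[(iv)] Every linear form on $W$ that is $\ge0$ on $\mathcal Q$ is $x\mapsto w\cdot x$ with $w\in\mathcal Q$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) A nef class has nonnegative square and nonnegative degree with respect to $h$. If $D\in W$ is integral with $D^2>0$ and $D\cdot h>0$, then by Riemann--Roch and Serre duality $h^0(D)+h^0(-D)\ge\frac12D^2+2$. The second term is $0$ because $D\cdot h>0$, so $D\in\mathcal P$. Every point of the open cone $\{D^2>0,\ D\cdot h>0\}$ is a positive combination of rational points of it, and its closure is $\mathcal Q$; as $\mathcal P$ is a closed convex cone, $\mathcal Q\subset\mathcal P$.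

For the rest, write $w=xh+w_0$ with $w_0\in h^\perp$, and let $|w_0|^2=-w_0^2$, a Euclidean norm with scalar product $\langle w_0,w_0'\rangle=-w_0\cdot w_0'$. Let $\eta=\sqrt{h^2}$. Then $w\in\mathcal Q$ if and only if $\eta x\ge|w_0|$, and $x>0$ if in addition $w\ne0$.

(ii) We have $w\cdot w'=\eta^2xx'-\langle w_0,w_0'\rangle\ge\eta^2xx'-|w_0||w_0'|\ge0$. Equality forces $|w_0|=\eta x$, $|w_0'|=\eta x'$ and $\langle w_0,w_0'\rangle=|w_0||w_0'|$. So $w_0/x=w_0'/x'$, and $w,w'$ are isotropic and proportional.

(iii) If $w=w_1+w_2$ with nonzero $w_1,w_2\in\mathcal Q$, then $0=w^2=w\cdot w_1+w\cdot w_2$, so both terms are zero and $w_1,w_2$ are proportional to $w$ by (ii).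

(iv) By nondegeneracy the form is the pairing with some $w=xh+w_0\in W$. If $w_0=0$, evaluate at $h$ to get $x\ge0$. Otherwise evaluate at $h+\eta w_0/|w_0|\in\mathcal Q$ to get $\eta^2x-\eta|w_0|\ge0$. In both cases $w\in\mathcal Q$.
\end{proof}

Next we produce infinitely many isotropic nef classes near the boundary class used in Section~\ref{sec:proof1}. The class $H_1$ is nef and isotropic, and the powers of $g$ push it toward the eigenray for $\mu$. Let
\[
v_0=u-cv,\qquad v_0'=-cu+v,\qquad t=H_1-H_2 .
\]
By Section~\ref{sec:K3}, $gv_0=\mu v_0$ and $gv_0'=\mu^{-1}v_0'$. By \eqref{eq:sigma}, $\sigma_{34}^*t=-t$ and $\sigma_{12}^*t=t$, so $gt=-t$. Furthermore $H_1=\frac12(u+t)$ and $u=\alpha v_0+\beta v_0'$ with $\alpha=1/(1-c^2)>0$ and $\beta=c\alpha$. Hence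
\[
w_r:=g^rH_1=\tfrac12\big(\alpha\mu^rv_0+\beta\mu^{-r}v_0'+(-1)^rt\big)\qquad(r\ge0).
\]
These classes are nef and isotropic. They are pairwise non-proportional, since the ratio of the coefficients of $t$ and $v_0$ is $(-1)^r/(\alpha\mu^r)$. The rays they span converge to the ray of $v_0=(1,1,-c,-c)$, so $v_0$ is nef. Likewise the classes $w_r'=\sigma_{13}^*w_r$ are nef, isotropic and pairwise non-proportional, and their rays converge to that of the nef class
\[
v_1=\sigma_{13}^*v_0=(3-2c,\,-1,\,2-3c,\,c),
\]
whose entries have signs $(+,-,+,+)$.

\subsection{Conclusion}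
Set
\[
(\mathcal C,v_*,w_r^*)=\begin{cases}(\mathcal P,v_0,w_r)&\text{if } q_0=2,\\(\mathcal N,v_1,w_r')&\text{if } q_0=1.\end{cases}
\]
The plan is to show that polyhedrality of the $q$-ample cone would make $\mathcal C$ polyhedral near $v_*$, and that the classes $w_r^*$ forbid this.

Choose a closed polyhedral cone $K\subset W$ with $v_*$ in its interior, so small that all its nonzero points $(d_1,\dots,d_4)$ satisfy $d_3,d_4<0$ if $q_0=2$, and $d_1,d_3,d_4>0$ if $q_0=1$. Define a linear map $\psi:W\to N^1(\tilde X)$ with rational coefficients by
\[
\psi(D)=\begin{cases}-p^*D\boxtimes\mathcal O(-d_3,\dots,-d_3,0,\dots,0)&\text{if } q_0=2,\\ \phantom{-}p^*D\boxtimes\mathcal O(d_1,\dots,d_1,0,\dots,0)&\text{if } q_0=1,\end{cases}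
\]
with $a-b$ entries $-d_3$ or $d_1$ and $b$ entries $0$. For nonzero $D\in K$ those $a-b$ entries are positive, and $-D$ (respectively $D$) has at least two (respectively three) positive coordinates. So Lemma~\ref{lem:product}, applied to $-D$ (respectively $D$), gives for rational $D\in\operatorname{int}K$:
\begin{itemize}
\item if $q_0=2$: $\psi(D)$ is in the $q$-ample cone when $D\notin\mathcal P$, and not when $D\in\mathcal P$;
\item if $q_0=1$: $\psi(D)$ is in the $q$-ample cone when $D\in\operatorname{int}\mathcal N$, since then $D=\delta h+(\text{nef})$ with rational $\delta>0$ is ample on $S$; and not when $D\notin\mathcal N$, since then $D\cdot C<0$ for some integral curve $C\subset S$.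
\end{itemize}
Here and below interiors are taken in $W$. In both cases:
\begin{equation}\label{eq:opposite}
\begin{aligned}
&\text{of the rational points in } \operatorname{int}\mathcal C\cap\operatorname{int}K \text{ and those in } \operatorname{int}K\setminus\mathcal C,\\
&\text{exactly one kind is mapped by } \psi \text{ into the $q$-ample cone, and the other outside it.}
\end{aligned}
\end{equation}

Suppose now that the $q$-ample cone of $\tilde X$ is the interior of a finite union of polyhedral cones, possibly irrational, and take $\lambda_1,\dots,\lambda_N$ as in Lemma~\ref{lem:cells}.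

\medskip
\noindent\textbf{Step 1: $\mathcal C\cap K$ is polyhedral.} Let $\alpha_i=\lambda_i\circ\psi$, and call \emph{chambers} the connected components of $W\setminus\bigcup_{\alpha_i\ne0}\{\alpha_i=0\}$. There are finitely many; they are open and convex, and their closures are polyhedral cones. On a chamber the sign vector of $\psi(D)$ is constant, so either all $\psi(D)$ or none are in the $q$-ample cone. Let $\Gamma$ be a chamber that meets $\operatorname{int}\mathcal C\cap\operatorname{int}K$. This intersection is open, so it contains a rational point. By \eqref{eq:opposite}, $\Gamma$ contains no rational point of the open set $\operatorname{int}K\setminus\mathcal C$, so it does not meet this set, and $\Gamma\cap\operatorname{int}K\subset\mathcal C$. As $\Gamma$ and $\operatorname{int}K$ are open convex sets that meet, taking closures gives $\overline\Gamma\cap K\subset\mathcal C\cap K$.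

Conversely, $h$ is ample on $S$, so $h\in\operatorname{int}\mathcal N\subset\operatorname{int}\mathcal P$. Since $v_*\in\mathcal C$, the point $v_*+\delta h$ is in $\operatorname{int}\mathcal C\cap\operatorname{int}K$ for small $\delta>0$. So $\mathcal C$ and $K$ are closed convex cones whose interiors meet, and $\mathcal C\cap K$ is the closure of $\operatorname{int}\mathcal C\cap\operatorname{int}K$. The union of the chambers is dense in $W$, so every point of $\operatorname{int}\mathcal C\cap\operatorname{int}K$ is a limit of points of that open set lying in chambers. Hence $\mathcal C\cap K$ is the union of the finitely many polyhedral cones $\overline\Gamma\cap K$ with $\Gamma$ as above. Being convex, it is generated by the union of their generators, so it is polyhedral.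

\medskip
\noindent\textbf{Step 2: contradiction.} For $r\gg0$ we have $w_r^*\in\mathcal C\cap\operatorname{int}K$, because the rays converge to that of $v_*\in\operatorname{int}K$.

If $q_0=1$, then $w_r'$ spans an extremal ray of $\mathcal Q$ by Lemma~\ref{lem:positive}(iii), hence of the smaller cone $\mathcal N\cap K\subset\mathcal Q$ containing it. So $\mathcal N\cap K$ has infinitely many extremal rays and is not polyhedral.

If $q_0=2$, we argue with supporting hyperplanes, because $\mathcal P$ contains $\mathcal Q$ rather than being contained in it. Write $\mathcal P\cap K=\{\ell_1\ge0,\dots,\ell_M\ge0\}$ with nonzero linear forms $\ell_s$. Let $r\gg0$. Since $w_r$ is nef, the nonzero linear form $x\mapsto w_r\cdot x$ is $\ge0$ on $\mathcal P$, and it vanishes at $w_r$. So $w_r$ is on the boundary of $\mathcal P\cap K$, and $\ell_s(w_r)=0$ for some $s$. For $x\in\mathcal P$ and small $\delta>0$ we have $w_r+\delta x\in\mathcal P\cap K$, because $w_r\in\operatorname{int}K$. Hence $\ell_s(x)\ge0$. Thus $\ell_s\ge0$ on $\mathcal P\supset\mathcal Q$, and by Lemma~\ref{lem:positive}(iv) $\ell_s(x)=w\cdot x$ with $0\ne w\in\mathcal Q$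 and $w\cdot w_r=0$. By Lemma~\ref{lem:positive}(ii), $w_r$ is proportional to $w$. So each $w_r$ with $r\gg0$ is determined up to scaling by one of the finitely many forms $\ell_s$, which contradicts the pairwise non-proportionality of the $w_r$. This proves Theorem~\ref{thm:two}. \qed

\begin{thebibliography}{1}
\bibitem{Totaro} Burt Totaro, \emph{Line bundles with partially vanishing cohomology}, arXiv:1007.3955 (2010).
\end{thebibliography}

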